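# A lower bound of order $n^3/\log n$ for the online Ramsey number $\tilde r(3,n)$

## 1. The online Ramsey game and the number $\tilde r(m,n)$

**Definition (the game).** Fix integers $m,n\ge 1$. The $(m,n)$-online Ramsey game is played by Builder and Painter on an infinite set of vertices, with no edges at the start. On each turn Builder draws one new edge, and Painter immediately paints it red or blue. Builder wins as soon as there is a red $K_m$ or a blue $K_n$, and wants this to happen in as few turns as possible.

*Example.* In the $(3,2)$-game a blue $K_2$ is a single blue edge. If Builder draws the three edges of a triangle, then either one of them is painted blue, or all three are red. Builder has won by turn $3$ in both cases.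

**Definition (strategies).** A Builder strategy is a rule giving the next edge as a function of the colored graph and its history so far. Once it is fixed, the course of the game depends only on Painter's answers. A Builder strategy guarantees a win within $\tau$ turns if it has won after at most $\tau$ turns whatever Painter answers.

*Example.* "Draw a star with five edges; look for three edges of one color; join their three leaves pairwise" is a Builder strategy. The third instruction depends on Painter's answers. We shall use it in Section 2.

**Definition (online Ramsey number).** $\tilde r(m,n)$ is the minimum number of edges with which Builder can guarantee a win in the $(m,n)$-online Ramsey game.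

*Example.* $\tilde r(3,2)=3$. The triangle above gives $\tilde r(3,2)\le 3$. A Painter who paints everything red has no blue edge, and no red triangle after two turns, so $\tilde r(3,2)\ge 3$.

We can now pose the question. How many edges does Builder need in order to force a red triangle or a blue $K_n$ when $n$ is large? It is known that there are positive constants $c,c'$ with
$$c\,\frac{n^3}{(\log n)^2}\le \tilde r(3,n)\le c'\,n^3 .$$
David Conlon, Jacob Fox, Andrey Grinshpun and Xiaoyu He, in "Online Ramsey Numbers and the Subgraph Query Problem" (arXiv:1806.09726, 2018), conjecture that the lower bound can be improved to $c\,n^3/\log n$. Is that true? The answer is yes.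

**Theorem 1.** There is a constant $c_*>0$ such that $\tilde r(3,n)\ge c_*\,n^3/\log n$ for all sufficiently large $n$.

All logarithms are natural. From Section 5 on, $n$ is assumed sufficiently large throughout.

## 2. The case $n=3$ by hand, and a greedy Painter who loses in $O(n^2)$ turns

**Upper bound for $n=3$.** Builder draws a star with five edges. Three of them have the same color, say with leaves $x,y,z$. Builder draws $xy,yz,zx$. If one of these gets the color of the three star edges, it closes a triangle of that color. If none does, then $xyz$ is a triangle of the other color. Hence $\tilde r(3,3)\le 8$.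

**Lower bound for $n=3$.** Let Painter paint each edge red unless this would close a red triangle. There is never a red triangle. Suppose a blue triangle $xyz$ exists. Each of its edges was painted blue because its endpoints had a common red neighbor, which is not the third vertex of $xyz$, since that one is joined by blue edges. If one vertex $w$ serves all three edges, then $wx,wy,wz$ are red. Otherwise two different vertices $w,w'$ serve two of the edges, and they give four red edges. So at least $3$ red and $3$ blue edges were drawn, and $\tilde r(3,3)\ge 6$.

**The greedy Painter for general $n$.** This Painter is weak for large $n$. Builder draws a star with $n$ leaves, which is all red, since a star contains no triangle. Then Builder draws all pairs of leaves. Each of them would close a red triangle with the center, so each is blue. Builder wins in $n+\binom n2$ turns. To get close to $n^3$, Painter must hold back red edges.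

## 3. Waiting until degree $k$, and why one labeled graph is not enough

A vertex of degree less than $n-1$ cannot lie in a blue $K_n$. So Painter can answer "blue" at a vertex for a long time without risk.

**Definition (activation).** Fix $k\le n-1$. All vertices start inactive. After each turn, every inactive vertex whose degree has reached $k$ becomes active (ties in a fixed order). The $j$-th vertex to become active is called $v_j$. A Painter *waits until degree $k$* if every edge that does not join two vertices already active before the turn is painted blue.

*Example.* Let $k=2$ and let Builder draw $xy$, $yz$, $zx$. After turn 2 the vertex $y$ has degree $2$ and becomes $v_1$. In turn 3, neither $z$ nor $x$ was active before the turn, so $zx$ is blue. After that turn both become active, say $z=v_2$ and $x=v_3$. All three edges are blue.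

Waiting helps for the following reason. Within $\lfloor kM/2\rfloor$ turns the degrees add up to at most $kM$, so at most $M$ vertices become active. With $k=\Theta(n)$, a Painter who can handle $M$ active vertices survives $\Theta(nM)$ turns. For Theorem 1 we need $M=\Theta(n^2/\log n)$. It remains to decide how to paint edges between active vertices.

**First attempt: a fixed triangle-free graph.** Take a triangle-free graph $G$ on $[M]$ of maximum degree at most $k$, and paint an edge $v_iv_j$ between active vertices red exactly when $ij\in E(G)$. There is no red triangle. But Builder knows $G$ and wins quickly. To create $v_j$ (for $j=1,\dots,n$), Builder takes a fresh vertex, joins it to all $v_i$ with $i<j$ and $ij\in E(G)$, which are at most $k$ vertices, and then adds edges to fresh leaves until the degree is $k$. All these edges are blue, because $v_j$ is still inactive. After $v_1,\dots,v_n$ are active, Builder draws the missing pairs among them. They are not edges of $G$, so they are blue too. This is a blue $K_n$ in at most $nk+\binom n2=O(n^2)$ turns.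

The exact fault is that the edges drawn before activation, up to $k$ per vertex, can contain every pair that should have been red. Counting does not repair this: if related pairs have density about $\log n/n$, an $n$-set contains only about $n\log n$ of them, far fewer than $nk$.

**Second attempt: a random label, revealed at activation.** Builder should not know, when drawing the early edges at $v_j$, which earlier vertices $v_j$ is going to be related to. So let $v_j$ receive at activation a uniform random vertex $a_j$ of a triangle-free graph $H$ on $[m]$, and paint $v_iv_j$ red iff $a_ia_j\in E(H)$. Let $B_j$, $|B_j|\le k$, be the set of $i<j$ such that $v_iv_j$ was drawn before or at the activation of $v_j$. If $S$ indexes a blue $K_n$, every $i<j$ in $S$ with $a_ia_j\in E(H)$ lies in $B_j$. Say $H$ has density about $p$. A typical label $a_j$ has about $pk$ neighbors among the labels of $B_j$, but should have about $p\cdot 100k$ neighbors among $100k$ distinct labels in $S$. So in a blue clique many $a_j$ must see $25$ times as many labels of $B_j$ as expected. We call such $j$ *exceptional*.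

Let us count with $k=t=\Theta(n)$.

* We need about $pt^2$ edges of $H$ between any two disjoint $t$-sets of labels. For a random graph the failure probability is $e^{-\Theta(pt^2)}$, to be compared with $e^{\Theta(t\log n)}$ pairs of sets. This asks for $p$ of order $\log n/n$.
* We make $G(m,p)$ triangle-free by deleting edges. A given edge is in $(m-2)p^2$ triangles on average, so the deletion is harmless only if $mp^2$ is small. This asks for $m=O(n^2/(\log n)^2)$.
* The bound we shall get for the probability that $j$ is exceptional is $t/m$. To keep the expected number $Mt/m$ of exceptional $j$ below the order of $t$, we need $M=O(m)$.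

Together these demands force $M=O(n^2/(\log n)^2)$, and the argument gives at best $kM/2$ of order $n^3/(\log n)^2$. It stops one logarithm short: with $M=\Theta(n^2/\log n)$ and $m=O(n^2/(\log n)^2)$, the bound $Mt/m$ is of order at least $t\log n$, which no longer contradicts anything.

## 4. Labels that are pairs, and the common-neighbor relation

The way past this point is to give each active vertex a pair $(a,b)\in[m]^2$ of labels, with two graphs $H_1,H_2$ on $[m]$. If $j$ has to be exceptional in both coordinates, the probability is at most $(t/m)^2$. Then $M(t/m)^2$ is small even when $m$ is as small as $n^{1.9}$, and for such $m$ we have $mp^2\to0$ with $p$ of order $\log n/n$.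

The naive rule "related iff $aa'\in E(H_1)$ or $bb'\in E(H_2)$" is not allowed, since it creates mixed triangles.

*Example.* On $[3]$ let $H_1$ be the path with edges $12,23$ and let $H_2$ have the single edge $12$. The labels $u=(1,1)$, $v=(3,2)$, $w=(2,3)$ are pairwise related under the naive rule: $uw$ and $vw$ through $H_1$, and $uv$ through $H_2$.

In a mixed triangle, the pair $uv$ that uses $H_2$ has first coordinates with a common $H_1$-neighbor. So we forbid exactly this.

**Definition (common-neighbor relation).** For a graph $H_i$ on $[m]$, let $N_i(x)$ be the neighborhood of $x$, let $A_i$ be the adjacency matrix, and let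
$$Q_i=\{(x,y)\in[m]^2:\ N_i(x)\cap N_i(y)\neq\emptyset\}.$$
Here $x=y$ is allowed. The relation $Q_i$ is symmetric.

*Example.* For the path $H_1$ above, $Q_1=\{(1,1),(2,2),(3,3),(1,3),(3,1)\}$. For $H_2$ above, vertex $3$ has no neighbor, and $Q_2=\{(1,1),(2,2)\}$.

**Definition (related labels).** For labels in $[m]^2$, $(a,b)\sim(a',b')$ iff

* (type 1) $aa'\in E(H_1)$ and $(b,b')\notin Q_2$, or
* (type 2) $bb'\in E(H_2)$ and $(a,a')\notin Q_1$.

This relation is symmetric.

*Example.* With the graphs above, $uw$ and $vw$ are still related by type 1: their first coordinates are edges of $H_1$, and $(1,3),(2,3)\notin Q_2$. But $uv$ is not related: $13\notin E(H_1)$ excludes type 1, and $(1,3)\in Q_1$ excludes type 2.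

**Claim 2.** If $H_1$ and $H_2$ are triangle-free, there are no three (not necessarily distinct) labels that are pairwise related.

*Proof.* Suppose $u,v,w$ are pairwise related, with coordinates $a_u,b_u$ and so on, and choose a type for each of the three relations. If all have type 1, then $a_u,a_v,a_w$ form a triangle in $H_1$. If all have type 2, then $b_u,b_v,b_w$ form a triangle in $H_2$. Both are impossible. Otherwise two relations have one type and the third has the other. After exchanging the coordinates and renaming, $uw$ and $vw$ have type 1 and $uv$ has type 2. Then $a_w\in N_1(a_u)\cap N_1(a_v)$, so $(a_u,a_v)\in Q_1$, which contradicts that $uv$ has type 2. $\square$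

Two matters remain. We must show that forbidding $Q_i$ costs little. And a blue clique may use few values in one coordinate, so that exceptionality is forced only in the other coordinate. König's theorem will separate this case.

## 5. Standard tools and the choice of parameters

**Binomial estimates.** $\binom Nz\le(eN/z)^z$ for $z\ge1$. If $X$ is binomial with mean $\mu$, Chernoff's inequality gives $P(X\le(1-\delta)\mu)\le e^{-\delta^2\mu/2}$ for $0<\delta<1$ and $P(X\ge2\mu)\le e^{-\mu/3}$. We also use Markov's inequality and the union bound.

**König's theorem.** In a bipartite graph, the maximum size of a matching equals the minimum size of a set of vertices meeting all edges. *Example:* in a star with at least one edge both numbers are $1$.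

**Norms.** $\|w\|_1,\|w\|_2,\|w\|_\infty$ are the usual vector norms and $\|E\|=\max_{\|w\|_2=1}\|Ew\|_2$. *Example:* if $J$ is the all-ones $m\times m$ matrix and $w\ge0$, every entry of $Jw$ is $\|w\|_1$, so $\|Jw\|_2=\sqrt m\,\|w\|_1$.

**Vu's theorem** (V. H. Vu, *Spectral norm of random matrices*, Combinatorica 27 (2007), Thm 1.4). There are constants $C',C''>0$ such that the following holds. Let $E$ be a random symmetric $m\times m$ matrix whose entries on and above the diagonal are independent, with mean $0$, variance at most $\sigma^2$ and absolute value at most $1$, where $\sigma\ge C'm^{-1/2}\log^2m$. Then, with probability $1-o(1)$ as $m\to\infty$, $\|E\|\le2\sigma\sqrt m+C''\sigma^{1/2}m^{1/4}\log m$.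

**Random graph.** $G(m,p)$ is the graph on $[m]$ in which each pair is an edge independently with probability $p$.

**Parameters.**
$$C=10^7,\quad c=10^{-14},\quad t=k=\lfloor n/10^4\rfloor,\quad p=\frac{C\log n}{n},\quad m=\lfloor n^{1.9}\rfloor,\quad M=\Big\lfloor \frac{c\,n^2}{\log n}\Big\rfloor,\quad D=25pt .$$

We shall use these consequences, all valid for large $n$:

* $mp^2\le C^2n^{-0.1}\log^2n\to0$ and $mp=n^{0.9+o(1)}$;
* $pM\le Ccn=10^{-7}n$;
* $n\le2\cdot10^4t$, $\ t/m\le n^{-0.9}$, $\ m/t\le2\cdot10^4n^{0.9}$, $\ M/m\le2n^{0.1}$;
* $pt^2=C\,\frac tn\,t\log n\ge500\,t\log n$, because $C/(2\cdot10^4)=500$.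

The first says that common neighbors are rare. The last lets us beat union bounds over $e^{O(t\log n)}$ choices. The bound on $pM$ is what $M\le cn^2/\log n$ is for: the indices whose second label lies in $N_2(z)$, about $pM$ of them, are pairwise in $Q_2$, so we want $pM$ small compared with $t$.

## 6. Two triangle-free graphs with many edges between $t$-sets

**Lemma 3.** For large $n$ there are graphs $H_1,H_2$ on $[m]$ such that, for $i\in\{1,2\}$:

* **(H0)** $H_i$ is triangle-free.
* **(H1)** Let $(x_1,y_1),\dots,(x_t,y_t),(x_1',y_1'),\dots,(x_t',y_t')\in[m]^2$, where $x_1,\dots,x_t,x_1',\dots,x_t'$ are $2t$ distinct values and at most $t^2/4$ pairs $(r,s)\in[t]^2$ have $(y_r,y_s')\in Q_{3-i}$. Then at least $pt^2/4$ pairs $(r,s)$ satisfy both $x_rx_s'\in E(H_i)$ and $(y_r,y_s')\notin Q_{3-i}$.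
* **(H2)** For every $B\subset[m]$ with $|B|\le t$, fewer than $t$ vertices $a\in[m]$ have $|N_i(a)\cap B|\ge D$.
* **(H3)** $\|A_iw\|_2\le p\sqrt m\,\|w\|_1+3\sqrt{mp}\,\|w\|_2$ for every $w\in[0,\infty)^m$.

(H1) says that between two groups of $t$ labels there are many type-1 (or type-2) relations, provided the other coordinates do not meet $Q_{3-i}$ too often. (H2) says that few labels are exceptional for a given small set. (H3) will show that $Q_{3-i}$ is not met too often.

**Step 1: the construction, which gives (H0).** Let $H_1^0,H_2^0$ be independent copies of $G(m,p)$. Let $F_i$ be a maximal family of pairwise edge-disjoint triangles in $H_i^0$, chosen by a fixed rule depending only on $H_i^0$, and let $H_i=H_i^0-E(F_i)$. A triangle of $H_i$ would be edge-disjoint from all members of $F_i$ and could be added to $F_i$, contradicting maximality. So (H0) always holds. Moreover $H_1$ and $H_2$ are independent. We show that each of (H1)–(H3) holds with probability $1-o(1)$; then some outcome has all the properties.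

**Step 2: (H1), by showing that edges are plentiful and deletion removes few of them.** Take $i=1$; the case $i=2$ is the same with the roles exchanged. Condition on $H_2$, which is independent of $H_1^0$. Now $Q_2$ is fixed, so we know which lists satisfy the hypothesis. Fix such lists and let $P$ be the set of $(r,s)$ with $(y_r,y_s')\notin Q_2$, so $|P|\ge\frac34t^2$. Since the $2t$ values $x_r,x_s'$ are distinct, the $t^2$ unordered pairs $x_rx_s'$ are distinct. Call them *cross pairs*.

*Edges before deletion.* The number of $(r,s)\in P$ with $x_rx_s'\in E(H_1^0)$ is binomial with mean $\mu=p|P|\ge\frac34pt^2$. By Chernoff with $\delta=\frac13$, it is at most $\frac23\mu$ with probability at most $e^{-\mu/18}\le e^{-pt^2/24}$. So with probability at least $1-e^{-pt^2/24}$ it is at least $\frac12pt^2$.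

*Edges lost.* Let $z=\lceil pt^2/12\rceil$. At most $t^2m$ triangles on $[m]$ contain a cross pair. A given family of $z$ pairwise edge-disjoint triangles has $3z$ edges, so it lies in $H_1^0$ with probability $p^{3z}$. The probability that $H_1^0$ contains $z$ pairwise edge-disjoint triangles, each containing a cross pair, is therefore at most
$$\binom{t^2m}{z}p^{3z}\le\Big(\frac{e\,t^2mp^3}{z}\Big)^z\le(12e\,mp^2)^z\le e^{-3z}\le e^{-pt^2/4}.$$
The second inequality uses $z\ge pt^2/12$, and the third uses $mp^2\to0$. If this event does not occur, then at most $z-1<pt^2/12$ triangles of $F_1$ contain a cross pair. Each contains at most two, because the cross pairs form a bipartite graph and so contain no triangle. Hence fewer than $pt^2/6$ cross pairs are deleted.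

*Conclusion.* For the fixed lists, except with probability at most $e^{-pt^2/24}+e^{-pt^2/4}\le2e^{-20t\log n}$, at least $\frac12pt^2-\frac16pt^2\ge\frac14pt^2$ pairs $(r,s)\in P$ have $x_rx_s'\in E(H_1)$. There are at most $m^{4t}\le e^{7.6\,t\log n}$ choices of lists, so by the union bound (H1) fails for $i=1$ with probability $o(1)$, whatever $H_2$ is.

**Step 3: (H2), by a union bound over pairs of $t$-sets.** Enlarging $B$ and passing from $H_i$ to $H_i^0\supset H_i$ only increases $|N_i(a)\cap B|$, so it suffices to treat $|B|=t$ in $H_i^0$. Suppose $|W|=t$ and every $a\in W$ has at least $D$ neighbors in $B$. Summing over $a\in W$ gives at least $tD$, and each edge is counted at most twice (twice only if both ends lie in $W\cap B$). So at least $z=\lceil tD/2\rceil\ge12.5\,pt^2$ of the at most $t^2$ unordered pairs $\{a,b\}$, $a\in W$, $b\in B$, are edges. For fixed $(B,W)$ this has probability at most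
$$\binom{t^2}{z}p^z\le\Big(\frac{et^2p}{z}\Big)^z\le\Big(\frac{e}{12.5}\Big)^z\le e^{-z}\le e^{-12.5pt^2}\le e^{-6250\,t\log n},$$
where $e/12.5<e^{-1}$ because $e^2<12.5$. There are at most $m^{2t}\le e^{3.8\,t\log n}$ choices of $(B,W)$, so (H2) fails with probability $o(1)$.

**Step 4: (H3), from the spectral norm of the centered matrix.** Let $A^0$ be the adjacency matrix of $H_i^0$, let $I$ be the identity matrix, and write $A^0=p(J-I)+E$. The entries of $E$ on and above the diagonal are independent with mean $0$, variance at most $p$ and absolute value at most $1$ (the diagonal is $0$). Since $mp=n^{0.9+o(1)}$, we have $\sqrt p\ge C'm^{-1/2}\log^2m$, so Vu's theorem applies with $\sigma=\sqrt p$. As $p^{1/4}m^{1/4}\log m=o(\sqrt{mp})$, it gives $\|E\|\le3\sqrt{mp}$ with probability $1-o(1)$. In that case let $w\ge0$. Entrywise $0\le A_iw\le A^0w$, because $H_i\subset H_i^0$, and $0\le(J-I)w\le Jw$. Hence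
$$\|A_iw\|_2\le\|A^0w\|_2\le p\|Jw\|_2+\|E\|\,\|w\|_2\le p\sqrt m\,\|w\|_1+3\sqrt{mp}\,\|w\|_2. \qquad\square$$

Fix $H_1,H_2$ as in Lemma 3 from now on, and let $\sim$ be the relation of Section 4 built from them.

## 7. Painter's strategy and the structure of a blue $K_n$

Let $\ell_j=(a_j,b_j)$, $j=1,\dots,M$, be independent and uniform on $[m]^2$.

**Strategy.** Painter waits until degree $k$. The vertex $v_j$ receives the label $\ell_j$ when it becomes active. When Builder draws $uv$ and both $u,v$ were active before this turn, Painter paints $uv$ red if their labels are related, and blue otherwise. All other edges are painted blue.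

We look at the first $\tau=\lfloor kM/2\rfloor$ turns. At most $2\tau/k\le M$ vertices become active, so there are enough labels.

**Step 1: no red triangle, ever.** Each edge of a red triangle joins two active vertices with related labels. The triangle would give three pairwise related labels, which Claim 2 and (H0) exclude.

**Step 2: what Builder has drawn at activation does not depend on the new label.** Fix a deterministic Builder strategy. If it wins before turn $\tau$, let it continue until turn $\tau$ by some arbitrary fixed rule. Let $B_j$ be the set of $i<j$ such that $v_iv_j$ was drawn no later than the turn in which $v_j$ became active, with $B_j=\emptyset$ if $v_j$ does not exist.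

*Example.* In the example of Section 3 (the triangle with $k=2$), $B_1=\emptyset$, $B_2=\{1\}$ and $B_3=\{1,2\}$.

Degrees grow by at most one per turn, so $v_j$ has degree exactly $k$ when it becomes active. Hence $|B_j|\le k=t$. Further, an edge drawn in turn $s$ is painted using only labels of vertices that were active before turn $s$. If $s$ is at most the turn of the $j$-th activation, these vertices were activated in earlier turns than $v_j$, so their indices are less than $j$. As Builder is deterministic, the play up to and including the turn of the $j$-th activation, and also whether that activation occurs within $\tau$ turns, is determined by $\ell_1,\dots,\ell_{j-1}$. Thus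
$$B_j \text{ is a function of } \ell_1,\dots,\ell_{j-1}. \tag{1}$$

**Step 3: related pairs in a blue clique lie in the sets $B_j$.** Suppose a blue $K_n$ exists after $\tau$ turns. Its vertices have degree at least $n-1\ge k$, so all are active. Let $S\subset[M]$, $|S|=n$, be the set of their indices, and let $i<j$ in $S$. If $v_iv_j$ was drawn when both ends were already active, then $\ell_i\not\sim\ell_j$, because the edge is blue. Otherwise $v_j$ was inactive before that turn, since $v_j$ does not become active before $v_i$. Then $v_iv_j$ was drawn no later than the turn in which $v_j$ became active, that is, $i\in B_j$. Hence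
$$i<j,\quad i,j\in S,\quad \ell_i\sim\ell_j\ \Longrightarrow\ i\in B_j. \tag{2}$$

**Definition (exceptional indices).** For $I\subset[M]$ write $\pi_1(I)=\{a_i:i\in I\}$ and $\pi_2(I)=\{b_i:i\in I\}$. Define the events
$$\mathcal A_j^1=\{|N_1(a_j)\cap\pi_1(B_j)|\ge D\},\qquad \mathcal A_j^2=\{|N_2(b_j)\cap\pi_2(B_j)|\ge D\}.$$

*Example.* If $v_j$ was joined only to never-activated vertices before its activation, then $B_j=\emptyset$. Since $D>0$, neither event holds.

By (1), $\pi_1(B_j)$ and $\pi_2(B_j)$ are known before $a_j,b_j$ are drawn, and each has size at most $t$. By (H2), fewer than $t$ values of $a_j$ make $\mathcal A_j^1$ hold, and fewer than $t$ values of $b_j$ make $\mathcal A_j^2$ hold.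

## 8. Five properties of the random labels

**Proposition 4.** With probability $1-o(1)$ all of the following hold.

* **(S1)** For each coordinate, every value $x\in[m]$ is taken by at most $2M/m$ of the $M$ labels.
* **(S2)** No $I\subset[M]$ with $|I|=h:=\lceil n/2\rceil$ has both $|\pi_1(I)|\le v$ and $|\pi_2(I)|\le v$, where $v=\lfloor n/10\rfloor$.
* **(S3)** Fewer than $98t$ indices $j\in[M]$ satisfy both $\mathcal A_j^1$ and $\mathcal A_j^2$.
* **(S4)** There is no $J^*\subset[M]$ with $|J^*|=399t$ such that $\mathcal A_j^1$ holds for all $j\in J^*$ and $\{b_j:j\in J^*\}\subset B^*$ for some $B^*\subset[m]$ with $|B^*|=200t$. The same holds with the two coordinates exchanged.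
* **(S5)** For all $X,Y\subset[M]$ with $|X|=|Y|=t$ and each $i\in\{1,2\}$, at most $t^2/4$ pairs $(r,s)\in X\times Y$ have their $i$-th coordinates in $Q_i$.

Moreover (S5) is a consequence of (S1).

**Step 1: (S1), so that no label value is overused.** Each of the $2m$ loads is $\mathrm{Bin}(M,1/m)$ with mean $\mu=M/m=n^{0.1-o(1)}$. By Chernoff it exceeds $2\mu$ with probability at most $e^{-\mu/3}$, and $2me^{-\mu/3}=o(1)$.

**Step 2: (S2), so that a large set is not concentrated in both coordinates.** If (S2) fails, there are $I$ of size $h$ and $v$-sets $V_1,V_2\subset[m]$ with $\pi_1(I)\subset V_1$ and $\pi_2(I)\subset V_2$. For fixed $I,V_1,V_2$ this has probability $(v/m)^{2h}$. So the failure probability is at most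
$$\binom Mh\Big[\binom mv\Big(\frac vm\Big)^h\Big]^2 .$$
Here $\binom Mh\le(eM/h)^h\le n^h$, since $eM/h\le2ecn/\log n\le n$. Also $m/v\le20n^{0.9}$, so $\binom mv\le(20e)^vn^{0.9v}$, and $v/m\le n^{-0.9}$. The product is at most
$$\exp\big((h+1.8v-1.8h)\log n+O(n)\big)\le\exp\big(-0.22\,n\log n+O(n)\big)=o(1),$$
because $1.8v-0.8h\le0.18n-0.4n$.

**Step 3: (S3), so that few indices are exceptional in both coordinates.** Given $\ell_1,\dots,\ell_{j-1}$, the set $B_j$ is determined, and $a_j,b_j$ are independent and uniform on $[m]$. By (H2),
$$P(\mathcal A_j^1\cap\mathcal A_j^2\mid\ell_1,\dots,\ell_{j-1})\le(t/m)^2 .$$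
The expected number of such $j$ is at most $M(t/m)^2\le n^2\cdot n^{-1.8}=n^{0.2}=o(t)$, and Markov's inequality gives (S3) with probability $1-o(1)$.

**Step 4: (S4), so that indices exceptional in one coordinate are not concentrated in the other.** Condition on all of $b_1,\dots,b_M$, and assume that they satisfy (S1) for coordinate 2; this fails with probability $o(1)$. The $a_j$ are still independent and uniform. By (1), $B_j$ is determined by the $b$'s and $a_1,\dots,a_{j-1}$. By (H2),
$$P(\mathcal A_j^1\mid b_1,\dots,b_M,\ a_1,\dots,a_{j-1})\le t/m .$$
Fix $J^*=\{j_1<j_2<\dots\}$ of size $399t$. The events $\mathcal A^1_{j_1},\dots,\mathcal A^1_{j_{s-1}}$ are determined by the $b$'s and the $a_i$ with $i<j_s$, so we may multiply these bounds in increasing order: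
$$P\Big(\bigcap_{j\in J^*}\mathcal A_j^1\ \Big|\ b_1,\dots,b_M\Big)\le(t/m)^{399t}\le n^{-359.1\,t}.$$
Now count the sets $J^*$ that can occur. Given the $b$'s and $B^*$, at most $200t\cdot2M/m$ indices $j$ have $b_j\in B^*$, by (S1). So the number of candidates $J^*$ is at most
$$\binom m{200t}\binom{\lfloor400tM/m\rfloor}{399t}\le\Big(\frac{em}{200t}\Big)^{200t}\Big(\frac{400eM}{399m}\Big)^{399t}\le(100e)^{200t}n^{180t}\cdot6^{399t}n^{39.9t},$$
using $m/t\le2\cdot10^4n^{0.9}$, $400e/399<3$ and $M/m\le2n^{0.1}$. By the union bound the conditional failure probability is at most $e^{O(t)}n^{(180+39.9-359.1)t}=e^{O(t)}n^{-139.2t}=o(1)$. The exchanged statement is proved in the same way, conditioning on $a_1,\dots,a_M$.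

**Step 5: (S5) from (S1), so that the forbidden relation is rarely met.** The sets $X,Y$ are arbitrary, so the randomness of the labels is not used beyond (S1); the work is done by (H3). Take $i=2$; the case $i=1$ is the same. Let $w_X(\beta)=|\{r\in X:b_r=\beta\}|$ for $\beta\in[m]$. Then $\|w_X\|_1=t$, and by (S1)
$$\|w_X\|_2^2\le\|w_X\|_\infty\|w_X\|_1\le2Mt/m ;$$
likewise for $w_Y$. Since $(A_2w_X)(z)$ is the number of $r\in X$ with $z\in N_2(b_r)$, the number of pairs with $(b_r,b_s)\in Q_2$ is at most
$$\sum_{r\in X,\,s\in Y}|N_2(b_r)\cap N_2(b_s)|=\sum_{z\in[m]}(A_2w_X)(z)\,(A_2w_Y)(z)\le\|A_2w_X\|_2\,\|A_2w_Y\|_2 .$$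
By (H3) and $(\alpha+\beta)^2\le2\alpha^2+2\beta^2$ this is at most
$$\Big(p\sqrt m\,t+3\sqrt{mp}\sqrt{2Mt/m}\Big)^2\le2p^2mt^2+36\,pMt .$$
The first term is $o(t^2)$, since $mp^2\to0$. The second is at most $36\cdot10^{-7}nt\le36\cdot10^{-7}\cdot2\cdot10^4\,t^2=0.072\,t^2$. The sum is at most $t^2/4$. $\square$

## 9. A blue $K_n$ forces too many exceptional indices

**Claim 5.** Assume (S1), hence (S5). Let $S\subset[M]$ satisfy (2), and let $T,J\subset S$ with $\max T<\min J$ and $|T|=|J|=u$, where $u\in\{100t,400t\}$. Suppose all $a_i$ ($i\in T\cup J$) are distinct. Then $\mathcal A_j^1$ holds for all but fewer than $t$ indices $j\in J$. The analogous statement holds for coordinate 2.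

*Proof.* For $j\in J$ let $d(j)$ be the number of $i\in T$ with $a_ia_j\in E(H_1)$ and $(b_i,b_j)\notin Q_2$. Each such $i$ has $\ell_i\sim\ell_j$ by type 1 and $i<j$, so $i\in B_j$ by (2). Then $a_i\in N_1(a_j)\cap\pi_1(B_j)$. As the $a_i$ are distinct, $|N_1(a_j)\cap\pi_1(B_j)|\ge d(j)$.

Suppose $d(j)<pu/4$ for all $j$ in some $Y\subset J$ with $|Y|=t$. Split $T$ into $u/t$ blocks $X$ of size $t$. Consider the labels of $X$ and $Y$. Their first coordinates are $2t$ distinct values. By (S5) with $i=2$, at most $t^2/4$ pairs in $X\times Y$ have second coordinates in $Q_2$. So (H1) for $H_1$ applies, and the block $X$ contributes at least $pt^2/4$ to $\sum_{j\in Y}d(j)$. Summing over the blocks,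
$$\sum_{j\in Y}d(j)\ge\frac ut\cdot\frac{pt^2}4=\frac{put}4 .$$
But the sum is less than $t\cdot pu/4$, a contradiction. So for all but fewer than $t$ of the $j\in J$ we have $d(j)\ge pu/4\ge25pt=D$, and $\mathcal A_j^1$ holds. For coordinate 2, use type 2, (S5) with $i=1$, and (H1) for $H_2$. $\square$

**Proposition 6.** If (S1)–(S5) hold, there is no blue $K_n$ after $\tau$ turns.

*Proof.* Suppose there is one, with index set $S$, $|S|=n$, satisfying (2). Consider the bipartite graph whose two sides are copies of $[m]$, with edges $(a_i,b_i)$, $i\in S$. A large matching gives many indices that are distinct in both coordinates. If there is none, König's theorem gives concentration in one coordinate.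

**Case (i): there is a matching of size at least $200t$.** The aim is to contradict (S3). Take $200t$ edges of the matching and choose one index for each. This gives $S'\subset S$ with $|S'|=200t$, distinct $a$-values and distinct $b$-values. Let $T$ and $J$ be the first and last $100t$ elements of $S'$. By Claim 5 for coordinate 1, fewer than $t$ indices $j\in J$ fail $\mathcal A_j^1$. By Claim 5 for coordinate 2, fewer than $t$ fail $\mathcal A_j^2$. So more than $98t$ indices satisfy both, contradicting (S3).

**Case (ii): there is no such matching.** The aim is to contradict (S4). By König's theorem there are $A^*,B^*\subset[m]$ with $|A^*|+|B^*|<200t$ such that every $i\in S$ has $a_i\in A^*$ or $b_i\in B^*$. One of the two alternatives holds for at least $\lceil n/2\rceil$ indices. By symmetry of the two coordinates we may assume that it is the second: some $I\subset S$ with $|I|=\lceil n/2\rceil$ has $\pi_2(I)\subset B^*$. Then $|\pi_2(I)|<200t\le0.02n\le v$. So (S2) gives $|\pi_1(I)|>v\ge800t$, where the last inequality holds because $800t\le0.08n$. Choose $S'\subset I$ with $|S'|=800t$ and distinct $a$-values, and let $T$ and $J$ be its first and last $400t$ elements. By Claim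 5 with $u=400t$, more than $399t$ indices $j\in J$ satisfy $\mathcal A_j^1$, and all of them have $b_j\in B^*$. Enlarge $B^*$ to size $200t$ and keep $399t$ of these indices. This contradicts (S4). $\square$

## 10. From the random Painter to $\tilde r(3,n)>\lfloor kM/2\rfloor$

*Proof of Theorem 1.* Let any deterministic Builder strategy be given. By Proposition 4, the labels satisfy (S1)–(S5) with probability $1-o(1)$, and in particular with positive probability for large $n$. Fix an outcome of the labels for which they hold. With these labels Painter's strategy is a definite way of answering. There is no red $K_3$ after $\tau$ turns by Step 1 of Section 7, and no blue $K_n$ by Proposition 6. Since edges are never removed, Builder has not won at any time up to turn $\tau$. So no Builder strategy guarantees a win within $\tau$ turns, and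
$$\tilde r(3,n)>\tau=\Big\lfloor\frac{kM}2\Big\rfloor .$$
For large $n$ we have $k=\lfloor n/10^4\rfloor\ge n/(2\cdot10^4)$ and $M=\lfloor10^{-14}n^2/\log n\rfloor\ge10^{-14}n^2/(2\log n)$. Hence $kM/2\ge\frac18\cdot10^{-18}\,n^3/\log n$, and $\tau\ge c_*\,n^3/\log n$ with, for instance, $c_*=10^{-20}$. $\blacksquare$
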